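# Farness logics of Euclidean spaces form an antichain

## A patched shell around a small ball

Fix $m\ge 1$ and $r\in(0,\tfrac14)$. In $\mathbb R^m$ take the closed balls $N=B(0,r)$ and $K=B(0,1-r)$. The two are tied together: $K$ is exactly the set of points at distance at most $1$ from every point of $N$. Now cover the shell $K\setminus N$ by finitely many closed patches $A_1,\dots,A_k$, made by cutting the unit sphere $S^{m-1}$ into small closed tiles, extending each tile radially, and thickening a little. It will turn out that this can be done so that

- no point lies in more than $m$ patches, and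
- whenever some patches have a common point, they all lie in one unit ball whose center is at distance more than $1$ from $0$. In particular the convex hull of their union misses $0$.

For $m=2$ the picture is an annulus cut into short sectors, at most two of which meet at any point.

What is this for? In $\mathbb R^n$ with $n>m$, no compact convex $K$ with $z$ in its interior has a boundary that can be covered in this way around $z$ with the same bound $m$. For instance, a sphere in $\mathbb R^3$ can be covered by closed zones of latitude with at most two zones through each point, but the zone containing the equator has the center of the sphere in its convex hull. So the configuration recognizes that the dimension is at most $m$. Moreover, every clause above speaks only of distances "at most $1$" or "more than $1$", which suggests writing the configuration down in a modal language whose only modality is "at some point at distance more than $1$". The resulting formula $\chi_m$ is satisfiable in $\mathbb R^m$ and in no higher dimension, and this is what is needed to compare the logics of the spaces $\mathbb R^n$.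

## The logics and the two theorems

For $n\ge1$ let $\mathbb R^n$ carry the Euclidean metric $d(x,y)=|x-y|$.

**Definition (farness logic).** Formulas are built from countably many propositional variables with Boolean connectives and one modality $\Diamond$; as usual $\Box=\neg\Diamond\neg$. A valuation assigns to each variable a subset of $\mathbb R^n$. Each formula $\psi$ then has a truth set $[\![\psi]\!]\subseteq\mathbb R^n$: Boolean connectives act as set operations, and
$$[\![\Diamond\psi]\!]=\{x\in\mathbb R^n \mid \exists y\in[\![\psi]\!],\ d(x,y)>1\}.$$
A formula is *valid* in $\mathbb R^n$ if it is true at every point under every valuation, and *satisfiable* in $\mathbb R^n$ if it is true at some point under some valuation. So $\psi$ is valid iff $\neg\psi$ is not satisfiable. The farness logic $\mathrm{Log}_>(\mathbb R^n)$ is the set of formulas valid in $\mathbb R^n$.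

Any other threshold $\rho>0$ gives the same logic, because the scaling $x\mapsto x/\rho$ turns "distance $>\rho$" into "distance $>1$".

The problem comes from Gabriel Agnew, Uzias Gutierrez-Hougardy, John Harding, Ilya Shapirovsky, Jackson West, "On distance logics of Euclidean spaces", arXiv:2501.04884 (2025). It is known that the logics $\mathrm{Log}_>(\mathbb R^n)$ are pairwise distinct. The problem asks how they are ordered: for which $n\ne m$ is $\mathrm{Log}_>(\mathbb R^n)\subseteq\mathrm{Log}_>(\mathbb R^m)$? Distinctness only says that for each pair at least one of the two inclusions fails. The answer is that both always fail.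

**Theorem 1.** If $n\ne m$, then $\mathrm{Log}_>(\mathbb R^n)\not\subseteq\mathrm{Log}_>(\mathbb R^m)$. Thus the family $\{\mathrm{Log}_>(\mathbb R^n):n\ge1\}$ is an infinite antichain under inclusion.

**Theorem 2.** For every $n\ge1$ there is a formula $\sigma_n$ that is satisfiable in $\mathbb R^n$ and in no $\mathbb R^k$ with $k\ne n$. Hence, writing $L_A=\bigcap_{n\in A}\mathrm{Log}_>(\mathbb R^n)$ for $A\subseteq\{1,2,\dots\}$, with $L_\varnothing$ the set of all formulas,
$$L_A\subseteq L_B\iff B\subseteq A.$$

So no $\mathrm{Log}_>(\mathbb R^n)$ contains even the intersection of all the others, and $A\mapsto L_A$ is an order-reversing embedding of the powerset of $\{1,2,\dots\}$.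

To refute an inclusion $\mathrm{Log}_>(\mathbb R^n)\subseteq\mathrm{Log}_>(\mathbb R^m)$ we need a formula satisfiable in $\mathbb R^m$ but not in $\mathbb R^n$; its negation is then in the first logic and not in the second. Two kinds of formulas are therefore required: some that need high dimension, and some that need low dimension. The first kind will be easy.

One might instead hope for a chain: perhaps everything satisfiable in $\mathbb R^m$ stays satisfiable in $\mathbb R^{m+1}$, by pulling a valuation back along the projection $\mathbb R^{m+1}\to\mathbb R^m$. This pullback preserves truth if the projection is a bounded morphism, which requires in particular that points at distance $>1$ go to points at distance $>1$. It fails at once: $(0,0)$ and $(0,2)$ in $\mathbb R^m\times\mathbb R$ are at distance $2$ and have the same image. We will see that no other device can do it either.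

## The operation $S\mapsto S^b$

Write $B(x,\rho)$ for the closed ball of radius $\rho$ and $B(x)=B(x,1)$.

**Definition (b-set).** For $S\subseteq\mathbb R^n$ put
$$S^b=\{x: S\subseteq B(x)\}=\bigcap_{y\in S}B(y),\qquad \varnothing^b=\mathbb R^n.$$
Sets of the form $S^b$ are called b-sets.

A point $x$ satisfies $\Box\neg\psi$ iff no point of $[\![\psi]\!]$ is at distance $>1$ from $x$. Hence
$$[\![\Box\neg\psi]\!]=[\![\psi]\!]^b. \tag{1}$$
As intersections of closed balls, b-sets are closed and convex. If $S\subseteq T$ then $T^b\subseteq S^b$. Here are some examples.

- $\{c\}^b=B(c)$, and $(\mathbb R^n)^b=\varnothing$.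
- $B(c,\rho)^b=B(c,1-\rho)$ for $0\le\rho\le1$, because the largest distance from $x$ to a point of $B(c,\rho)$ is $|x-c|+\rho$.
- On the line, if $S$ is nonempty and bounded with $a=\inf S$ and $b=\sup S$, then $S^b=[b-1,a+1]$ (empty if $b-a>2$). So an interval $[a,b]$ satisfies $[a,b]^b=[a,b]$ exactly when $b-a=1$.
- In every dimension $B(c,\tfrac12)^b=B(c,\tfrac12)$. Sets with $Q=Q^b$ will be important.

Two more translations will be used.

**Global modalities.** Given $x,y\in\mathbb R^n$, any $w$ with $|w|>1+|x|+|y|$ is at distance $>1$ from both. So $E\psi:=\Diamond\Diamond\psi$ says "$\psi$ holds somewhere" and $A\psi:=\Box\Box\psi$ says "$\psi$ holds everywhere". The truth set of $E\psi$ or $A\psi$ is always $\varnothing$ or $\mathbb R^n$.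

**Separation from a point.** By (1), a point $z$ satisfies $\Diamond\Box\neg\psi$ iff there is $y$ with
$$|z-y|>1\quad\text{and}\quad[\![\psi]\!]\subseteq B(y). \tag{2}$$
In that case $z\notin\operatorname{conv}[\![\psi]\!]$, since $B(y)$ is convex and $z\notin B(y)$.

Finally, we will repeatedly use the identity, valid for vectors $X,Y$ and real $\tau$,
$$|(1-\tau)X+\tau Y|^2=(1-\tau)|X|^2+\tau|Y|^2-\tau(1-\tau)|X-Y|^2, \tag{3}$$
which follows by expanding both sides: each gives $(1-\tau)^2|X|^2+\tau^2|Y|^2+2\tau(1-\tau)\langle X,Y\rangle$. It measures how far unit balls are from being flat: a point strictly between two points of a unit ball lies strictly inside that ball.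

## Helly's theorem: formulas that need high dimension

Begin with the line and the plane. The truth set of $\Box p=\Box\neg(\neg p)$ is a b-set, so it is convex. On the line, three intervals that meet pairwise have a common point. In the plane this fails for unit disks: take an equilateral triangle with side $2$. Its circumradius is $2/\sqrt3>1$. The unit disks about its vertices meet pairwise, at the midpoints of the sides, but a common point of all three would be the center of a unit disk containing the triangle, and there is none. So
$$E(\Box p_1\wedge\Box p_2)\wedge E(\Box p_0\wedge\Box p_2)\wedge E(\Box p_0\wedge\Box p_1)\to E(\Box p_0\wedge\Box p_1\wedge\Box p_2)$$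
is valid on the line and not in the plane. In general, let
$$\eta_n=\bigwedge_{j=0}^{n+1}E\bigwedge_{i\ne j}\Box p_i\ \to\ E\bigwedge_{i=0}^{n+1}\Box p_i .$$

Recall Helly's theorem: if a finite family of at least $k+1$ convex sets in $\mathbb R^k$ is such that every $k+1$ of them have a common point, then all of them have a common point.

**Proposition 1.** $\eta_n$ is valid in $\mathbb R^k$ iff $k\le n$.

**Step 1: validity for $k\le n$.** This step applies Helly to the $n+2$ convex sets $[\![\Box p_i]\!]$. If the antecedent holds, every $n+1$ of them have a common point. Since $n+1\ge k+1$, every $k+1$ of them do. By Helly all of them do, so the consequent holds.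

**Step 2: the simplex for $k\ge n+1$.** This step builds the points whose unit balls refute $\eta_n$. A regular $d$-simplex with edge length $\ell$ can be realized with vertices $\tfrac{\ell}{\sqrt2}e_i$, $0\le i\le d$, in $\mathbb R^{d+1}$. The squared distance from a vertex to the centroid is $\tfrac{\ell^2}2\bigl(1-\tfrac1{d+1}\bigr)$, so the circumradius is
$$\ell\sqrt{\frac{d}{2(d+1)}},$$
which is strictly increasing in $d$. Since $k\ge n+1$, there is a regular $(n+1)$-simplex in $\mathbb R^k$ with vertices $v_0,\dots,v_{n+1}$; choose its edge length so that its facets, which are regular $n$-simplices, have circumradius $1$. Then its own circumradius $R$ is $>1$.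

**Step 3: refutation.** This step checks antecedent and consequent. Let $p_i$ be true exactly off $v_i$, so $[\![\Box p_i]\!]=\{v_i\}^b=B(v_i)$. For each $j$, the circumcenter of the facet opposite $v_j$ lies in $B(v_i)$ for all $i\ne j$, so the antecedent holds. The circumcenter $o$ of the whole simplex is the average of the $v_i$, so $\sum_i(v_i-o)=0$, and for each point $c$ the average of $|v_i-c|^2$ over $i$ is
$$R^2+|o-c|^2>1 .$$
Hence no $c$ lies in all the $B(v_i)$, the consequent fails, and $\eta_n$ is refuted. $\square$

So $\neg\eta_n$ is satisfiable precisely in dimensions greater than $n$. This gives $\mathrm{Log}_>(\mathbb R^n)\not\subseteq\mathrm{Log}_>(\mathbb R^m)$ for $m>n$. The rest of the lecture is about $m<n$.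

## Two intervals on the line, and what goes wrong with equality

We look for a formula satisfiable in $\mathbb R^1$ and in no $\mathbb R^n$ with $n\ge2$. The patched shell for $m=1$ is very simple:
$$N=[-r,r],\quad K=N^b=[-(1-r),1-r],\quad A_1=[r,1-r],\quad A_2=-A_1 .$$
The patches $A_1,A_2$ are disjoint and cover $K\setminus N$. With $y=1+\tfrac r2$, the distances from $y$ to points of $A_1$ range from $\tfrac{3r}2$ to $1-\tfrac r2$, so $A_1\subseteq B(y)$ while $|0-y|>1$; symmetrically for $A_2$.

Why is there nothing similar in $\mathbb R^n$, $n\ge2$? Let $K$ be compact and convex, $z\in\operatorname{int}K$, and suppose finitely many pairwise disjoint closed sets $A_j$ cover $\partial K$, with $z\notin\operatorname{conv}A_j$ for each $j$. The boundary $\partial K$ is homeomorphic to $S^{n-1}$ by radial projection from $z$ (we check this in the section on covers below), so it is connected and lies in a single $A_j$. A line through $z$ meets $\partial K$ on both sides of $z$, so $z\in\operatorname{conv}A_j$, a contradiction.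

Now write this as a formula. Let $m,k,l\ge1$ and let $\mathcal J$ be a set of nonempty subsets of $\{1,\dots,k\}$, each with at most $m$ elements; it prescribes which groups of patches may meet. (For the two intervals, $\mathcal J=\{\{1\},\{2\}\}$.) Use variables $t$ and $f_{j,i}$ ($1\le j\le k$, $1\le i\le l$) and the abbreviations
$$\nu=\Box\neg t,\qquad \kappa=\Box\neg\nu,\qquad \alpha_j=\bigvee_{i\le l}\Box\neg f_{j,i}.$$
Then $N=[\![\nu]\!]$ is a b-set, $K=[\![\kappa]\!]=N^b$, and $A_j=[\![\alpha_j]\!]$ is a finite union of b-sets, hence closed. The covering conditions are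

- $(\Theta1)$: $(\kappa\wedge\neg\nu)\to\bigvee_j\alpha_j$;
- $(\Theta2)$: $\neg\bigwedge_{j\in J}\alpha_j$ for every nonempty $J\subseteq\{1,\dots,k\}$ with $J\notin\mathcal J$.

We want $z\in N$ and $N\subseteq K=N^b$, so the natural candidate is
$$\chi^\circ=A\bigl((\nu\to\Box\neg\nu)\wedge(\Theta1)\wedge(\Theta2)\bigr)\wedge\nu\wedge\bigwedge_{J\in\mathcal J}\Diamond\Box\neg\bigvee_{j\in J}\alpha_j .$$

This candidate fails completely: it is satisfiable in every $\mathbb R^n$. Let $t$ be true exactly on $B(0,\tfrac12)$ and every $f_{j,i}$ true everywhere. Then $N=K=B(0,\tfrac12)$, so $\nu\to\Box\neg\nu$ holds everywhere and $K\setminus N=\varnothing$. Each $A_j$ is a union of copies of $(\mathbb R^n)^b=\varnothing$, so $A_j=\varnothing$. Now $(\Theta1)$ holds vacuously, $(\Theta2)$ holds because the sets $J$ in it are nonempty, and $\Box\neg\bigvee_{j\in J}\alpha_j$ is true everywhere, so it is true at some point at distance $>1$ from $0$. Hence $\chi^\circ$ holds at $0$.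

The exact point of failure is that $(\Theta1)$ covers $K\setminus N$, while the argument needs a cover of $\partial K$. It needs $N\subseteq\operatorname{int}K$, and in the example $N$ has two points at distance exactly $1$. Strict inequality would suffice:

**Observation (slack).** If $N\ne\varnothing$ is compact and $|x-y|<1$ for all $x,y\in N$, then $N\subseteq\operatorname{int}N^b$. Indeed, $|x-y|$ attains its maximum on the compact set $N\times N$, so $|x-y|\le1-\epsilon$ on $N$ for some $\epsilon>0$. If $x\in N$ and $|w-x|\le\epsilon$, then $|w-y|\le\epsilon+1-\epsilon=1$ for all $y\in N$, so $B(x,\epsilon)\subseteq N^b$.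

So we have to force distances $<1$, using a modality that only tells $\le1$ from $>1$.

## Self-dual sets force strict inequality

The device is to place $N$ in a difference $C\setminus Q$, where $C$ is a b-set and $Q\subseteq C$ satisfies $Q=Q^b$. If two points $x,y$ of $C\setminus Q$ are at distance exactly $1$ and no two are at distance $>1$, then $C$ will turn out to be squeezed between two parallel hyperplanes at distance $1$, touching them at $x$ and $y$. But $Q$ already has full width $1$ in every direction, so it touches the same hyperplanes; and $C$ is too round to touch one of them at two points. Hence $x\in Q$, a contradiction. The first lemma is the statement about the width of $Q$.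

**Lemma 1.** Let $Q\subseteq\mathbb R^n$ with $Q=Q^b$. Then $Q$ is nonempty and compact. If $u$ is a unit vector and $a\in Q$ maximizes $\langle\cdot,u\rangle$ on $Q$ (such an $a$ exists by compactness), then $a-u\in Q$.

**Step 1: nonempty and compact.** This step ensures that $a$ exists. If $Q=\varnothing$, then $Q^b=\mathbb R^n\ne Q$. As a b-set $Q$ is closed and convex, and $Q\subseteq Q^b$ says that any two of its points are at distance $\le1$. So $Q$ is compact.

**Step 2: what it means that $a-u$ is missing.** This step converts the failure into an inequality. Suppose $a-u\notin Q=Q^b$. Then there is $c\in Q$ with $|c-a+u|>1$. Put $v=c-a$. Expanding $|v+u|^2>1$ gives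
$$|v|^2+2\langle v,u\rangle>0, \tag{4}$$
and in particular $v\ne0$. Also $|v|\le1$, since $a,c\in Q$.

**Step 3: a ball in $Q$ near $a$.** This step uses the roundness of unit balls. Let $\tau\in(0,1)$. For every $q\in Q$ we have $|a-q|,|c-q|\le1$, so (3) with $X=a-q$ and $Y=c-q$ gives
$$|a+\tau v-q|^2\le1-\tau(1-\tau)|v|^2 .$$
Put $\beta=1-\sqrt{1-\tau(1-\tau)|v|^2}$. Since $\sqrt{1-s}\le1-\tfrac s2$ for $0\le s\le1$, we have $\beta\ge\tfrac12\tau(1-\tau)|v|^2$. By the triangle inequality $B(a+\tau v,\beta)\subseteq B(q)$ for all $q\in Q$. Hence $B(a+\tau v,\beta)\subseteq Q^b=Q$.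

**Step 4: contradiction with maximality.** This step moves from the center of that ball in direction $u$. The point $a+\tau v+\beta u$ lies in $Q$, and
$$\langle\tau v+\beta u,u\rangle=\tau\langle v,u\rangle+\beta\ge\tfrac\tau2\bigl(2\langle v,u\rangle+|v|^2-\tau|v|^2\bigr).$$
By (4) the right side is positive for small $\tau>0$, so this point of $Q$ has a larger value of $\langle\cdot,u\rangle$ than $a$, a contradiction. $\square$

**Lemma 2.** Let $C=S^b\subseteq\mathbb R^n$ and $Q=Q^b\subseteq C$, and suppose no two points of $C\setminus Q$ are at distance $>1$. Then $|x-y|<1$ for all $x,y\in C\setminus Q$.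

Suppose, to the contrary, that $x,y\in C\setminus Q$ and $|x-y|=1$. Put $u=x-y$, a unit vector.

**Step 1: $C$ lies in the slab between $y$ and $x$.** This step varies $x$ and $y$ a little inside $C\setminus Q$. Let $w\in C$. Since $C$ is convex, $Q$ is closed and $x\notin Q$, the point $x+\tau(w-x)$ is in $C\setminus Q$ for all small $\tau>0$. Its distance to $y$ is at most $1$, so
$$1+2\tau\langle w-x,u\rangle+\tau^2|w-x|^2\le1 .$$
Dividing by $\tau$ and letting $\tau\to0$ gives $\langle w-x,u\rangle\le0$. In the same way $y+\tau(w-y)\in C\setminus Q$ for small $\tau>0$, and its distance to $x$ is at most $1$, so $1-2\tau\langle w-y,u\rangle+\tau^2|w-y|^2\le1$, which gives $\langle w-y,u\rangle\ge0$. Since $\langle x,u\rangle-\langle y,u\rangle=|u|^2=1$, for all $w\in C$ we have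
$$\langle x,u\rangle-1=\langle y,u\rangle\le\langle w,u\rangle\le\langle x,u\rangle . \tag{5}$$
In particular $C\ne\mathbb R^n$, so $S\ne\varnothing$.

**Step 2: $Q$ touches the same hyperplane as $x$.** This step uses the width of $Q$. Let $a\in Q$ maximize $\langle\cdot,u\rangle$ on $Q$. By Lemma 1, $a-u\in Q\subseteq C$. Apply (5) to $a$ and to $a-u$: $\langle a,u\rangle\le\langle x,u\rangle$ and $\langle a,u\rangle-1\ge\langle x,u\rangle-1$. So $\langle a,u\rangle=\langle x,u\rangle$.

**Step 3: $a=x$.** This step uses the roundness of $C$. Suppose $a\ne x$. Every $y'\in S$ satisfies $|a-y'|,|x-y'|\le1$, because $a,x\in C=S^b$. By (3) with $\tau=\tfrac12$,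
$$\Bigl|\tfrac{a+x}2-y'\Bigr|^2\le1-\tfrac14|a-x|^2 .$$
(The right side is $\ge0$, since $S\ne\varnothing$.) Hence the ball about $\tfrac{a+x}2$ of radius $1-\sqrt{1-\frac14|a-x|^2}>0$ lies in $B(y')$ for all $y'\in S$, that is, in $C$. Since $\langle\tfrac{a+x}2,u\rangle=\langle x,u\rangle$, this ball contains points with $\langle\cdot,u\rangle>\langle x,u\rangle$, which contradicts (5).

So $x=a\in Q$, a contradiction to $x\in C\setminus Q$. $\square$

The hypotheses of Lemma 2 are expressible. What remains is that they can be met with room to spare. On the line, take $Q=[-0.5,0.5]$, $p=0.52$ and $D=Q\cap B(p)=[-0.48,0.5]$. Then $C=D^b=[-0.5,0.52]\supseteq Q$ and $C\setminus Q=(0.5,0.52]$, which has nonempty interior and no two points at distance $>1$. The same numbers work in every dimension.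

**Lemma 3.** In every $\mathbb R^m$, $m\ge1$, there are $C=D^b$ and $Q$ satisfying the hypotheses of Lemma 2 such that $C\setminus Q$ has nonempty interior.

**Step 1: construction.** Let $Q=B(0,\tfrac12)$, so $Q=Q^b$. Let $p$ be a point with $|p|=0.52$, and put $D=Q\cap B(p)$, $C=D^b$: shaving a small cap off $Q$ on the side opposite $p$ makes the b-set grow a little on the side of $p$. From $D\subseteq Q$ we get $Q=Q^b\subseteq D^b=C$, and from $D\subseteq B(p)$ we get $p\in C$. Note that $0\in D$.

**Step 2: $C\setminus Q$ lies in a narrow cone.** This step locates the new points. Let $w\in C\setminus Q$ and $\theta=w/|w|$. Then $|w|>\tfrac12$, and $|w|\le1$ because $0\in D$. If $-\tfrac\theta2$ were in $B(p)$, it would be in $D$, and $w\in D^b$ would give $|w|+\tfrac12=|w+\tfrac\theta2|\le1$, contradicting $|w|>\tfrac12$. So $|\tfrac\theta2+p|>1$, that is, $\tfrac14+\langle\theta,p\rangle+0.52^2>1$, and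
$$\Bigl\langle\theta,\tfrac p{|p|}\Bigr\rangle>\frac{\frac34-0.52^2}{0.52}=\frac{0.4796}{0.52}>0.92>\frac{\sqrt3}2 .$$
Hence $\theta$ makes an angle less than $30^\circ$ with $p$.

**Step 3: no two points of $C\setminus Q$ are at distance $>1$.** Let $w,w'\in C\setminus Q$ with $|w|\ge|w'|$. By Step 2 the angle between them is less than $60^\circ$, so
$$|w-w'|^2\le|w|^2+|w'|^2-|w||w'|\le|w|^2\le1 .$$

**Step 4: interior.** This step finds a ball inside $C\setminus Q$. We have $0\in\operatorname{int}Q\subseteq\operatorname{int}C$ and $p\in C$. In a convex set, every point of the segment from an interior point to a point of the set, other than possibly the latter endpoint, is interior. So $w_0=\tfrac{51}{52}p\in\operatorname{int}C$. As $|w_0|=0.51>\tfrac12$ and $Q$ is closed, $w_0$ is interior to $C\setminus Q$. $\square$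

## Covers of the boundary of a convex body

We now replace the connectedness argument for $m=1$ by one for all $m$. If the patches near a point are at most $m$ in number, we can push the boundary into a union of simplices with at most $m$ vertices, without passing through $z$. Seen from $z$, such simplices are too thin to fill the sphere of directions when $n>m$.

**Lemma 4.** Let $m\ge1$, let $K\subseteq\mathbb R^n$ be compact and convex, $z\in\operatorname{int}K$, and let $A_1,\dots,A_k$ be closed sets covering $\partial K$ such that whenever $\varnothing\ne J\subseteq\{1,\dots,k\}$ and $\bigcap_{j\in J}A_j\ne\varnothing$, then $|J|\le m$ and $z\notin\operatorname{conv}\bigcup_{j\in J}A_j$. Then $n\le m$.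

Suppose $n>m$; so $n\ge2$.

**Step 1: $\partial K$ is a sphere.** This step sets up the radial projection $\pi(w)=(w-z)/|w-z|$, $w\ne z$. For a unit vector $\theta$, the set $\{\tau\ge0:z+\tau\theta\in K\}$ is an interval $[0,T]$ with $0<T<\infty$, since $K$ is compact, convex, and $z\in\operatorname{int}K$. The point $z+T\theta$ is in $\partial K$; for $0\le\tau<T$ the point $z+\tau\theta$ is interior, by the fact on convex sets used in Lemma 3. So each ray from $z$ meets $\partial K$ exactly once, and $\pi|_{\partial K}:\partial K\to S^{n-1}$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism.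

**Step 2: patches that nearly meet do meet.** This step chooses a scale $\delta$. Let $A_j'=A_j\cap\partial K$, discarding the indices with $A_j'=\varnothing$. If $J\ne\varnothing$ and $\bigcap_{j\in J}A'_j=\varnothing$, the continuous function $x\mapsto\max_{j\in J}\operatorname{dist}(x,A_j')$ is positive on the compact set $\partial K$, so it has a positive minimum there. Let $\delta>0$ be at most all these finitely many minima. For $x\in\partial K$ put
$$J(x)=\{j:\operatorname{dist}(x,A_j')<\delta\}.$$
Then $J(x)\ne\varnothing$, because the $A_j'$ cover $\partial K$. Also $\bigcap_{j\in J(x)}A_j'\ne\varnothing$; otherwise $\max_{j\in J(x)}\operatorname{dist}(x,A'_j)\ge\delta$, against the definition of $J(x)$. By hypothesis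
$$|J(x)|\le m\quad\text{and}\quad z\notin\operatorname{conv}\bigcup_{j\in J(x)}A_j . \tag{6}$$

**Step 3: push $\partial K$ into small simplices.** This step constructs the map. The functions $\max(0,\delta-\operatorname{dist}(x,A_j'))$ are continuous on $\partial K$, and their sum is positive. Divide each by the sum to get a partition of unity $\lambda_j$; here $\lambda_j(x)>0$ iff $j\in J(x)$. Pick $v_j\in A_j'$ and put
$$f(x)=\sum_j\lambda_j(x)v_j\in\operatorname{conv}\{v_j:j\in J(x)\},\qquad x\in\partial K .$$
The point $x$ lies in $A_j'$ for some $j$, and this $j$ belongs to $J(x)$. So both $x$ and $f(x)$ lie in $\operatorname{conv}\bigcup_{j\in J(x)}A_j$, and so do the points $(1-\tau)x+\tau f(x)$, $0\le\tau\le1$. By (6) none of them is $z$. Therefore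
$$(x,\tau)\mapsto\pi\bigl((1-\tau)x+\tau f(x)\bigr)$$
is a homotopy from $\pi|_{\partial K}$ to $\pi\circ f$ as maps $\partial K\to S^{n-1}$.

**Step 4: $\pi\circ f$ is not surjective.** This step is the dimension count. Let $J$ be one of the finitely many values of $J(x)$. Every point of $\pi(\operatorname{conv}\{v_j:j\in J\})$ is a multiple of $\sum_{j\in J}\lambda_j(v_j-z)$ for some $\lambda_j\ge0$ with sum $1$, so it lies in the linear span of the vectors $v_j-z$, $j\in J$. (The projection is defined, since $z\notin\operatorname{conv}\{v_j:j\in J\}$ by (6).) This span has dimension at most $|J|\le m\le n-1$. So $\pi(f(\partial K))$ lies in a finite union of proper linear subspaces of $\mathbb R^n$. Such a union is not all of $\mathbb R^n$, and since it is closed under scaling, it misses some unit vector.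

**Step 5: contradiction.** A map into $S^{n-1}$ that misses a point is null-homotopic, because $S^{n-1}$ minus a point is contractible. So $\pi\circ f$ is null-homotopic, and by Step 3 so is $\pi|_{\partial K}$. Composing with the inverse of this homeomorphism, $\mathrm{id}_{S^{n-1}}$ is null-homotopic, which contradicts the classical fact that the sphere is not contractible. $\square$

## The formula $\chi$ and its failure above dimension $m$

Keep $m,k,l,\mathcal J$ and the abbreviations $\nu,\kappa,\alpha_j$ from above. Add variables $s,q$ and the abbreviation $\gamma=\Box\neg s$. Replace the clause $\nu\to\Box\neg\nu$ of $\chi^\circ$ by the hypotheses of Lemma 2: let $\Theta$ be the conjunction of $(\Theta1)$, $(\Theta2)$ and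

- $(\Theta3)$: $q\leftrightarrow\Box\neg q$;
- $(\Theta4)$: $q\to\gamma$;
- $(\Theta5)$: $(\gamma\wedge\neg q)\to\Box\neg(\gamma\wedge\neg q)$;
- $(\Theta6)$: $\nu\to\gamma\wedge\neg q$.

Put
$$\chi=A\,\Theta\ \wedge\ \nu\ \wedge\bigwedge_{J\in\mathcal J}\Diamond\Box\neg\bigvee_{j\in J}\alpha_j .$$

**Proposition 2.** For every such $\mathcal J,k,l$, the formula $\chi$ is not satisfiable in $\mathbb R^n$ for any $n>m$.

Suppose $\chi$ holds at $z\in\mathbb R^n$. We show $n\le m$. Let $C,Q,N,K,A_j$ be the truth sets of $\gamma,q,\nu,\kappa,\alpha_j$. Since $A\Theta$ holds at $z$, the clauses of $\Theta$ hold everywhere.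

**Step 1: distances in $N$ are less than $1$.** This step uses the gadget. By (1), $C=[\![s]\!]^b$. Clause $(\Theta3)$ says $Q=Q^b$, clause $(\Theta4)$ says $Q\subseteq C$, and $(\Theta5)$ says that no two points of $C\setminus Q$ are at distance $>1$. By Lemma 2 all distances within $C\setminus Q$ are $<1$. By $(\Theta6)$, $N\subseteq C\setminus Q$.

**Step 2: $N\subseteq\operatorname{int}K$, and $K$ is compact and convex.** This step prepares Lemma 4. $N$ is a b-set, hence closed; by Step 1 it is bounded, hence compact; and $z\in N$. By the slack observation, $N\subseteq\operatorname{int}N^b=\operatorname{int}K$. In particular $z\in\operatorname{int}K$. The set $K=N^b$ is closed and convex, and it is bounded because it is contained in $B(z)$.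

**Step 3: the $A_j$ cover $\partial K$.** This is where $\chi^\circ$ broke down. As $K$ is closed and $N\subseteq\operatorname{int}K$, we have $\partial K\subseteq K\setminus N$. By $(\Theta1)$, $K\setminus N\subseteq\bigcup_jA_j$. The $A_j$ are closed.

**Step 4: multiplicity and separation.** This step verifies the last hypotheses of Lemma 4. Let $J\ne\varnothing$ with $\bigcap_{j\in J}A_j\ne\varnothing$. By $(\Theta2)$, $J\in\mathcal J$, so $|J|\le m$. By the last part of $\chi$ at $z$, together with (2) and the remark after it, $z\notin\operatorname{conv}\bigcup_{j\in J}A_j$. Lemma 4 gives $n\le m$. $\square$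

## Building the patched shell in $\mathbb R^m$

**Proposition 3.** For each $m\ge1$ there are $\mathcal J,k,l$ as above such that $\chi=:\chi_m$ is satisfiable in $\mathbb R^m$.

**Step 1: the balls $N$ and $K$.** This step takes care of $(\Theta3)$–$(\Theta6)$. Take $C=D^b$ and $Q$ from Lemma 3, translated so that $0$ is interior to $C\setminus Q$. Choose $r\in(0,\tfrac14)$ with $N:=B(0,r)\subseteq C\setminus Q$. Let $s,q,t$ be true exactly on $D$, $Q$, $B(0,1-r)$, respectively. Then $[\![\gamma]\!]=D^b=C$, $[\![\nu]\!]=B(0,1-r)^b=B(0,r)=N$, and
$$K:=[\![\kappa]\!]=N^b=B(0,1-r).$$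
Clauses $(\Theta3)$–$(\Theta5)$ hold everywhere because $C,Q$ satisfy the hypotheses of Lemma 2, and $(\Theta6)$ holds everywhere because $N\subseteq C\setminus Q$. Also $\nu$ holds at $0$.

**Step 2: tiles on the sphere.** Put $\delta=\tfrac r4$. This step produces nonempty closed sets $E_1,\dots,E_k$ covering $S^{m-1}$, each of diameter $\le\delta$, no $m+1$ of which have a common point.

Let $\Delta$ be a regular $m$-simplex in $\mathbb R^m$ centered at $0$. The radial projection $h:\partial\Delta\to S^{m-1}$, $h(x)=x/|x|$, is a homeomorphism, as in Step 1 of Lemma 4. It is Lipschitz: from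
$$\frac x{|x|}-\frac y{|y|}=\frac{x-y}{|x|}+\Bigl(\frac1{|x|}-\frac1{|y|}\Bigr)y$$
we get $|h(x)-h(y)|\le2|x-y|/|x|$, and $|x|$ is bounded below by a positive constant on the compact set $\partial\Delta$, which misses $0$. Let $\Lambda>0$ be a Lipschitz constant.

Under iterated barycentric subdivision the diameters of the simplices tend to $0$. So there is a triangulation of $\partial\Delta$ whose simplices have diameter $\le\delta/(2\Lambda)$. For each vertex $v$ of it, let $E'_v$ be the set of $x\in\partial\Delta$ whose barycentric coordinate at $v$ is maximal among the coordinates at all vertices. (For $m=2$, $E_v'$ consists of the two half-edges at $v$, and neighboring sets meet at the midpoint of an edge. For $m=1$, $\partial\Delta$ consists of two points and $E_v'=\{v\}$.) We check the required properties.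

- Barycentric coordinates are continuous on $\partial\Delta$, so each $E'_v$ is closed. It is nonempty, as $v\in E'_v$. At each $x$ the maximum is attained at some $v$, so the $E'_v$ cover $\partial\Delta$.
- If $x\in E'_v$, the coordinate of $x$ at $v$ is positive, since the coordinates are nonnegative with sum $1$. So $v$ is a vertex of the carrier of $x$, the smallest simplex of the triangulation containing $x$. As $\partial\Delta$ has dimension $m-1$, the carrier has at most $m$ vertices. Hence no $m+1$ of the $E'_v$ have a common point.
- It follows that each $x\in E'_v$ lies in a simplex with vertex $v$, so $|x-v|\le\delta/(2\Lambda)$. So $E_v'$ has diameter $\le\delta/\Lambda$.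

The sets $h(E'_v)$ are closed, as $h$ is a homeomorphism and $\partial\Delta$ is compact; they have diameter $\le\delta$, cover $S^{m-1}$, and no $m+1$ of them have a common point. List them as $E_1,\dots,E_k$, and let
$$\mathcal J=\Bigl\{J\subseteq\{1,\dots,k\}:J\ne\varnothing,\ \bigcap_{j\in J}E_j\ne\varnothing\Bigr\}.$$
Its members have at most $m$ elements.

**Step 3: radial sectors and a thickness.** This step extends the tiles over the shell and finds out how far they may be thickened. Let
$$\Sigma_j=\{\rho\theta:\theta\in E_j,\ r\le\rho\le1-r\},$$
a compact set. A nonzero vector determines its direction, so for $J\ne\varnothing$ we have $\bigcap_{j\in J}\Sigma_j=\varnothing$ iff $J\notin\mathcal J$. Moreover $\bigcup_j\Sigma_j=\{w:r\le|w|\le1-r\}\supseteq K\setminus N$. For nonempty $J\notin\mathcal J$, the function $F_J(x)=\max_{j\in J}\operatorname{dist}(x,\Sigma_j)$ is continuous and positive on $\mathbb R^m$ and tends to $\infty$ as $|x|\to\infty$, so it attains a positive minimum. Choose $\varepsilon_0\in(0,\tfrac r4]$ smaller than all these finitely many minima. Then for every nonempty $J\notin\mathcal J$ the closed $\varepsilon_0$-neighborhoods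 of the sets $\Sigma_j$, $j\in J$, have no common point.

**Step 4: the patches as unions of b-sets.** This step realizes $\alpha_j$ and checks $(\Theta1)$ and $(\Theta2)$. Cover each compact $\Sigma_j$ by finitely many balls $B(c_{j,i},\varepsilon_0)$, $1\le i\le l$, with $c_{j,i}\in\Sigma_j$ and the same $l$ for all $j$ (repeating balls if necessary). Let $f_{j,i}$ be true exactly on $B(c_{j,i},1-\varepsilon_0)$. Then $[\![\Box\neg f_{j,i}]\!]=B(c_{j,i},\varepsilon_0)$, and
$$A_j=[\![\alpha_j]\!]=\bigcup_{i\le l}B(c_{j,i},\varepsilon_0)$$
contains $\Sigma_j$ and lies in the closed $\varepsilon_0$-neighborhood of $\Sigma_j$. Hence $K\setminus N\subseteq\bigcup_j\Sigma_j\subseteq\bigcup_jA_j$, so $(\Theta1)$ holds everywhere. By the choice of $\varepsilon_0$, $\bigcap_{j\in J}A_j=\varnothing$ for nonempty $J\notin\mathcal J$, so $(\Theta2)$ holds everywhere.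

**Step 5: separation from $0$.** This step checks the last part of $\chi$ at $0$. Let $J\in\mathcal J$, pick $\theta_0\in\bigcap_{j\in J}E_j$, and put $y=(1+\tfrac r2)\theta_0$. Then $|0-y|>1$. Let $w\in A_j$ with $j\in J$. Pick $\rho\theta\in\Sigma_j$, with $\theta\in E_j$ and $r\le\rho\le1-r$, such that $|w-\rho\theta|\le\varepsilon_0$. Both $\theta$ and $\theta_0$ are in $E_j$, so $|\theta-\theta_0|\le\delta=\tfrac r4$. Going from $w$ to $\rho\theta$ to $\rho\theta_0$ to $y$,
$$|w-y|\le\varepsilon_0+\rho|\theta-\theta_0|+\bigl(1+\tfrac r2-\rho\bigr)\le\tfrac r4+\tfrac r4+\bigl(1-\tfrac r2\bigr)=1,$$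
where we used $\rho\le1$ in the second term and $\rho\ge r$ in the third. So $\bigcup_{j\in J}A_j\subseteq B(y)$, and by (2) the formula $\Diamond\Box\neg\bigvee_{j\in J}\alpha_j$ holds at $0$. Therefore $\chi_m$ holds at $0$. $\square$

## From $\eta_n$ and $\chi_m$ to the antichain and the powerset

**Proof of Theorem 1.** Let $n\ne m$. If $m>n$, then $\eta_n$ is valid in $\mathbb R^n$ and not in $\mathbb R^m$ by Proposition 1, so $\eta_n\in\mathrm{Log}_>(\mathbb R^n)\setminus\mathrm{Log}_>(\mathbb R^m)$. If $m<n$, then $\chi_m$ is not satisfiable in $\mathbb R^n$ by Proposition 2 and is satisfiable in $\mathbb R^m$ by Proposition 3, so $\neg\chi_m\in\mathrm{Log}_>(\mathbb R^n)\setminus\mathrm{Log}_>(\mathbb R^m)$. Hence no inclusion holds between distinct members of the family. $\blacksquare$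

**Proof of Theorem 2, Step 1: the formulas $\sigma_n$.** This step combines the lower and the upper bound on the dimension in one formula. Let $\sigma_1=\chi_1$. For $n\ge2$ let $\sigma_n=\chi_n\wedge\neg\eta_{n-1}$, with the variables chosen so that the two conjuncts have none in common.

- In $\mathbb R^n$: $\chi_n$ is true at some point under some valuation, by Proposition 3. For $n\ge2$, $\eta_{n-1}$ is refuted by some valuation, by Proposition 1. Since $\eta_{n-1}$ is a Boolean combination of formulas $E\psi$, its truth set is $\varnothing$ or $\mathbb R^n$, so that valuation refutes it at every point. The truth of a formula depends only on its own variables, and these are disjoint, so the two valuations combine into one, under which $\sigma_n$ holds at a point where $\chi_n$ holds.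
- In $\mathbb R^k$ with $k>n$: $\chi_n$ is not satisfiable, by Proposition 2.
- In $\mathbb R^k$ with $k<n$ (so $n\ge2$): $\eta_{n-1}$ is valid by Proposition 1, since $k\le n-1$.

So $\sigma_n$ is satisfiable in $\mathbb R^k$ iff $k=n$.

**Proof of Theorem 2, Step 2: the order on the logics $L_A$.** This step reads off the equivalence. If $B\subseteq A$, then $L_A$ is an intersection over a larger index set, so $L_A\subseteq L_B$. Conversely, let $B\not\subseteq A$ and take $n\in B\setminus A$. Every $k\in A$ is different from $n$, so $\neg\sigma_n\in\mathrm{Log}_>(\mathbb R^k)$; hence $\neg\sigma_n\in L_A$ (trivially so if $A=\varnothing$). But $\sigma_n$ is satisfiable in $\mathbb R^n$, so $\neg\sigma_n\notin\mathrm{Log}_>(\mathbb R^n)\supseteq L_B$. Hence $L_A\not\subseteq L_B$. $\blacksquare$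

Taking $B=\{n\}$ and $A=\{1,2,\dots\}\setminus\{n\}$ gives the statement that $\mathrm{Log}_>(\mathbb R^n)$ does not contain the intersection of all the other logics: the formula $\neg\sigma_n$ is valid in every Euclidean space except $\mathbb R^n$.
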